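# The Haagerup property for discrete loop groups over Thompson's group $V$

## 1. Cantor space, the group $V$, and the group $L\Lambda\rtimes V$

Let $\mathfrak C=\{0,1\}^{\mathbf N}$ be the Cantor space. A finite word $w\in\{0,1\}^*$ gives a **cone** $[w]=w\mathfrak C$, the set of all sequences that begin with $w$. Every clopen subset of $\mathfrak C$ is a finite disjoint union of cones, and the decomposition is not unique, because $[w]=[w0]\sqcup[w1]$. For example, $\mathfrak C\setminus[10]=[0]\sqcup[11]=[00]\sqcup[01]\sqcup[11]$. A clopen set is called *proper* if it is not all of $\mathfrak C$.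

**Definition (Thompson's group $V$).** An element of $V$ is a homeomorphism of $\mathfrak C$ given by two partitions $\mathfrak C=\bigsqcup_a[u_a]=\bigsqcup_a[u_a']$ into the same finite number of cones, acting by the prefix replacements $u_az\mapsto u_a'z$.

*Example.* Let $a\in V$ be $0z\mapsto00z$, $10z\mapsto01z$, $11z\mapsto1z$. Then $a^n[0]=[0^{n+1}]$. These sets are all different, so $a$ has infinite order.

The first fact to remember is that $V$ moves small clopen sets around with complete freedom. In particular $V$ cannot distinguish $[0]$ from $[00]$, nor from $[00]\cup[11]$.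

**Lemma 1.** Let $D$ be $\mathfrak C$ or a cone, and $V_D=\{v\in V: v=\mathrm{id}\text{ off }D\}$. Let $A_1,\dots,A_r$ be pairwise disjoint nonempty clopen subsets of $D$ with union $\ne D$, and let $B_1,\dots,B_r$ be another such family. Then some $v\in V_D$ satisfies $v(A_i)=B_i$ for all $i$.

*Proof.* Add the nonempty sets $A_{r+1}=D\setminus\bigcup A_i$ and $B_{r+1}=D\setminus\bigcup B_i$. Each $A_i$ and each $B_i$ is a finite disjoint union of cones, and splitting one cone $[w]$ into $[w0],[w1]$ raises the number of cones by one. So for each $i\le r+1$ we can cut $A_i$ and $B_i$ into equally many cones. Match these by prefix replacement, and take the identity off $D$, which is a finite union of cones. $\square$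

**Definition (discrete loop group).** For a discrete group $\Lambda$, let $L\Lambda$ be the group of continuous, that is, locally constant, maps $f:\mathfrak C\to\Lambda$ under pointwise multiplication. The group $V$ acts on it by $(v\cdot f)(x)=f(v^{-1}x)$, and we put
$$G_\Lambda=L\Lambda\rtimes V,\qquad (fv)(f'v')=f\,(v\cdot f')\,vv'.$$

This is a discrete analogue of a loop group. The action is the untwisted case of the Jones action, the one arising from the triple $(\Lambda,\mathrm{id}_\Lambda,\mathrm{id}_\Lambda)$.

For a nonempty clopen $I$ and $g\in\Lambda$ let $g_I\in L\Lambda$ be $g$ on $I$ and $1$ off $I$, and put $\Lambda_I=\{g_I:g\in\Lambda\}$. Three rules govern everything below: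
$$v\,g_I\,v^{-1}=g_{vI};\qquad \Lambda_I,\ \Lambda_{I'}\text{ commute if }I\cap I'=\emptyset;\qquad g_{I\cup I'}=g_Ig_{I'}\text{ if }I\cap I'=\emptyset .$$
For the first rule, $(v\cdot g_I)(x)=g$ if and only if $v^{-1}x\in I$ (when $g\neq 1$). The other two are clear.

*Example.* Write $L\mathbf Z$ additively. Then $\mathbf Z_I=\{N1_I:N\in\mathbf Z\}=\mathbf Z1_I$, where $1_I$ is the indicator function of $I$. With $a$ as above, $a\,1_{[0]}\,a^{-1}=1_{[00]}$, while $1_{[0]}=1_{[00]}+1_{[01]}$. So $1_{[0]}$ is conjugate to each of the two terms of which it is the sum.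

## 2. The Haagerup property, almost invariant vectors, relative property (T)

**Definition (conditionally negative definite).** A function $\psi:G\to\mathbf R$ with $\psi(g^{-1})=\psi(g)$ is conditionally negative definite if $\sum_{i,k}c_ic_k\psi(g_i^{-1}g_k)\le0$ for all $g_1,\dots,g_n\in G$ and real $c_i$ with $\sum c_i=0$. It is *proper* if every sublevel set $\{\psi\le m\}$ is finite.

Subtracting a constant we may assume $\psi(1)=0$, and then $\psi\ge0$ (take $n=2$, $c=(1,-1)$). The main source of such functions is a *cocycle*: if $G$ acts by a unitary or orthogonal representation $\pi$ on a Hilbert space and $b(gh)=b(g)+\pi(g)b(h)$, then $\|b(g^{-1}h)\|=\|b(h)-b(g)\|$, and $\sum c_ic_k\|b(g_k)-b(g_i)\|^2=-2\|\sum c_ib(g_i)\|^2\le0$ when $\sum c_i=0$. So $\|b\|^2$ is conditionally negative definite.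

**Definition (Haagerup property).** A discrete group has the Haagerup property (is *Haagerup*) if it admits a proper conditionally negative definite function. Equivalently, it admits a metrically proper affine isometric action on a Hilbert space.

*Example.* $\mathbf Z$ is Haagerup: $\psi(n)=n^2$ is $\|b\|^2$ for $b(n)=n\in\mathbf R$ and $\pi$ trivial. Finite groups are Haagerup. The property passes to subgroups by restricting $\psi$. A Haagerup group is countable, being the union of the finite sets $\{\psi\le m\}$. It is known that $V$ is Haagerup, and we shall use this.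

Two textbook theorems connect $\psi$ with representations. *Schoenberg's theorem*: if $\psi$ is conditionally negative definite, then $e^{-t\psi}$ is positive definite for every $t>0$. The *GNS construction*: a positive definite $\varphi$ with $\varphi(1)=1$ has the form $\varphi(x)=\langle\pi(x)\xi,\xi\rangle$ with $\pi$ unitary and $\|\xi\|=1$. For real $\varphi$ we have $\|\pi(x)\xi-\xi\|^2=2-2\varphi(x)$.

**Definition (almost invariant vectors, relative (T)).** Let $G$ be countable. Unit vectors $\xi_j$ in unitary representations $(\pi_j,H_j)$ of $G$, $j\in\mathbf N$, are *almost invariant* if $\|\pi_j(x)\xi_j-\xi_j\|\to0$ for each $x\in G$. A subset $Y\subset G$ has *relative (T)* if $\sup_{y\in Y}\|\pi_j(y)\xi_j-\xi_j\|\to0$ for all such sequences.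

*Example.* Finite subsets always have relative (T). If $Y_1,\dots,Y_n$ have relative (T), so does $Y_1\cdots Y_n$, because the displacement of a vector under a product is at most the sum of the displacements under the factors. In $\mathbf Z$ the unit vectors $\xi_j=j^{-1/2}1_{\{0,\dots,j-1\}}\in\ell^2(\mathbf Z)$ are almost invariant for translation, but translation by $N\ge j$ moves $\xi_j$ by $\sqrt2$, so $\mathbf Z$ itself does not have relative (T) in $\mathbf Z$. The next fact says that no infinite subset does.

**Fact 2.** If $G$ is countable with the Haagerup property, every $Y\subset G$ with relative (T) is finite.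

*Proof.* Let $\psi\ge0$ be proper and conditionally negative definite with $\psi(1)=0$. By Schoenberg's theorem $\varphi_j=e^{-\psi/j}$ is positive definite, and $\varphi_j\to1$ pointwise. Its GNS vectors satisfy $\|\pi_j(x)\xi_j-\xi_j\|^2=2-2\varphi_j(x)\to0$, so they are almost invariant. By relative (T), $\varphi_j\ge\frac12$ on all of $Y$ for some large $j$. Then $\psi\le j\log2$ on $Y$, and $Y$ is finite. $\square$

## 3. Which groups $L\Lambda\rtimes V$ are Haagerup

All terms are now in place. The following problem is raised in Arnaud Brothier, "Classification of Thompson related groups arising from Jones technology II", arXiv:2011.13124 (2020), which states that the answer is not known to its author. *If $\Lambda$ has the Haagerup property, must $L\Lambda\rtimes V$ have it?* The acting group $V$ is Haagerup. The group $L\Lambda$ is made of copies of $\Lambda$. So the question is whether the action of $V$ by shuffling can destroy the property.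

It can, and it does so already for $\Lambda=\mathbf Z$.

**Theorem A.** For every clopen $\emptyset\ne I\subsetneq\mathfrak C$, the infinite subgroup $\mathbf Z1_I$ has relative (T) in $L\mathbf Z\rtimes V$. Hence $L\mathbf Z\rtimes V$ is not Haagerup, although $\mathbf Z$ and $V$ are.

**Theorem B.** If $\Lambda$ is any finitely generated group and $\emptyset\ne I\subset\mathfrak C$ is clopen, then $\Lambda_I$ has relative (T) in $G_\Lambda$.

**Theorem C.** For a discrete group $\Lambda$: $L\Lambda\rtimes V$ has the Haagerup property if and only if $\Lambda$ is countable and locally finite.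

**Theorem D.** Let $\Lambda$ be finitely generated. A subset $Y\subset L\Lambda$ has relative (T) in $G_\Lambda$ if and only if there is a finite clopen partition $\mathcal P$ of $\mathfrak C$ such that every $f\in Y$ is constant on each piece of $\mathcal P$.

**Corollary.** The Brin–Thompson groups $nV$, $n\ge2$, are not Haagerup.

Theorem A alone answers the question. Theorem B is the same phenomenon for arbitrary finitely generated $\Lambda$, and it needs a second idea.

## 4. Finite and locally finite $\Lambda$

The easiest groups $\Lambda$ are the finite ones, and there the answer is positive. This section proves the implication "$\Leftarrow$" of Theorem C.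

**Step 1: for finite $\Lambda$, the group $G_\Lambda$ embeds in $V$.** For any $\Lambda$, the group $G_\Lambda$ acts on $\mathfrak C\times\Lambda$ by
$$(fv)(x,\lambda)=(vx,\,f(vx)\lambda).\tag{1}$$
This is an action. Applying $f'v'$ and then $fv$ gives $(vv'x,\,f(vv'x)f'(v'x)\lambda)$, and $(v\cdot f')(vv'x)=f'(v'x)$, so the result is the action of $f(v\cdot f')vv'$. It is faithful: if $fv$ acts trivially then $v=\mathrm{id}$, and then $f=1$.

Now let $\Lambda$ be finite. Choose a complete prefix code $\{w_\lambda\}_{\lambda\in\Lambda}$, that is, the leaves of a binary tree with $|\Lambda|$ leaves, and identify $(x,\lambda)$ with $w_\lambda x\in\mathfrak C$. Given $fv$, choose a partition into cones $[u_a]$ fine enough that $v(u_az)=u_a'z$ and $f\equiv f_a$ on $[u_a']$. Then $fv$ acts by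
$$w_\lambda u_az\longmapsto w_{f_a\lambda}u_a'z .$$
For each $a$ the map $\lambda\mapsto f_a\lambda$ is a bijection, so the cones $[w_{f_a\lambda}u'_a]$ again partition $\mathfrak C$. This is an element of $V$. As $V$ is Haagerup, so is $G_\Lambda$.

*Example.* Let $\Lambda=\{e,t\}$ have order two, with $w_e=0$ and $w_t=1$. The element $t_{[0]}$ becomes $00z\leftrightarrow10z$, and it is the identity on $[01]\cup[11]$.

**Step 2: countable locally finite $\Lambda$.** Recall that $\Lambda$ is *locally finite* if its finitely generated subgroups are finite, as for $\bigoplus_{\mathbf N}\mathbf Z/2$. A countable such $\Lambda$ is an increasing union of finite subgroups $\Lambda_n$. Each $f\in L\Lambda$ has finite image, so $G_\Lambda=\bigcup_nG_{\Lambda_n}$, an increasing union of countable Haagerup groups. The purpose of this step is to glue their proper functions together.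

Enumerate $G_\Lambda=\{x_1,x_2,\dots\}$. On the Haagerup group $G_{\Lambda_n}$, Schoenberg's theorem gives positive definite functions $e^{-\psi_n/t}$. They are real and equal to $1$ at the identity. They are $C_0$, that is, they are $\geq\varepsilon$ only on a finite set for each $\varepsilon>0$. They tend to $1$ pointwise as $t\to\infty$. So we can choose such a function $\varphi_n$ with $|\varphi_n(x_i)-1|<\frac1n$ whenever $i\le n$ and $x_i\in G_{\Lambda_n}$. Extend $\varphi_n$ by $0$ to $G_\Lambda$. The extension is positive definite, because the matrix $(\varphi_n(y_i^{-1}y_k))$ is block diagonal, with one block for each left coset of $G_{\Lambda_n}$, and each block is positive. It is still $C_0$. Also $\varphi_n\to1$ pointwise, since each $x_i$ lies in $G_{\Lambda_n}$ for all large $n$.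

Choose $n_1<n_2<\cdots$ with $|1-\varphi_{n_k}(x_i)|\le2^{-k}$ for $i\le k$, and let $\psi=\sum_k(1-\varphi_{n_k})$. The series converges at every point. Each term is nonnegative, as $|\varphi_{n_k}|\le1$, and conditionally negative definite, as $\sum c_ic_l(1-\varphi(g_i^{-1}g_l))=-\sum c_ic_l\varphi(g_i^{-1}g_l)\le0$ when $\sum c_i=0$. So $\psi$ is conditionally negative definite. If $\psi(x)\le m$ with $m\in\mathbf N$, then $\varphi_{n_k}(x)\ge\frac12$ for some $k\le2m+1$; otherwise $\psi(x)>\frac{2m+1}2>m$. So $x$ lies in a finite union of finite sets. Hence $\psi$ is proper and $G_\Lambda$ is Haagerup. $\blacksquare$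

## 5. Conditionally negative definite functions on $L\Lambda\rtimes V$ that are not proper

For infinite finitely generated $\Lambda$, such as $\mathbf Z$, a sensible first attempt is to write down a proper function. There are two natural ingredients. One measures how finely $f$ is cut up, the other how large its values are.

**Cutting complexity.** Let $\mathcal B$ be the set of continuous maps $\mathfrak C\to\mathfrak C\times\Lambda$, modulo right multiplication by constants of $\Lambda$ in the second coordinate. The left action (1) of $G_\Lambda$ on $\mathfrak C\times\Lambda$ induces an action on $\mathcal B$. Let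
$$\mathcal Z=\{[z\mapsto(wz,1)]:w\in\{0,1\}^*\}\subset\mathcal B .$$
Different $w$ give different classes, since the first coordinates differ. For $g=fv$, the class $g[z\mapsto(wz,1)]=[z\mapsto(v(wz),f(v(wz)))]$ lies in $\mathcal Z$ if and only if $v$ acts on $[w]$ as a single prefix replacement and $f\circ v$ is constant on $[w]$. This holds for all but finitely many $w$, so $g\mathcal Z\setminus\mathcal Z$ is finite. Also $|\mathcal Z\setminus g\mathcal Z|=|g^{-1}\mathcal Z\setminus\mathcal Z|<\infty$. Therefore $b(g)=1_{g\mathcal Z}-1_{\mathcal Z}$ lies in $\ell^2(\mathcal B)$. It is a cocycle, because $1_{gh\mathcal Z}-1_{\mathcal Z}=g(1_{h\mathcal Z}-1_{\mathcal Z})+(1_{g\mathcal Z}-1_{\mathcal Z})$. Hence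
$$\psi_0(g)=\|b(g)\|^2=|g\mathcal Z\,\triangle\,\mathcal Z|$$
is conditionally negative definite. For $f\in L\Lambda$ both $f\mathcal Z\setminus\mathcal Z$ and $\mathcal Z\setminus f\mathcal Z$ have one element for each cone on which $f$ (equivalently $f^{-1}$) is not constant, so
$$\psi_0(f)=2\,\#\{w:\ f|_{[w]}\text{ is not constant}\}.\tag{2}$$
This function does not see values. For $\Lambda=\mathbf Z$ we get $\psi_0(N1_{[0]})=2$ for every $N\ne0$, since only the empty word counts.

**Size of values.** To see values, take a proper $\psi_\Lambda$ on $\Lambda$ and try $\psi_1(f)=\int_{\mathfrak C}\psi_\Lambda(f(x))\,dm(x)$ for a probability measure $m$ on $\mathfrak C$. If $m$ were $V$-invariant, then $fv\mapsto\psi_1(f)$ would be conditionally negative definite on $G_\Lambda$: in that case $\psi_1$ of the $L\Lambda$-part of $(fv)^{-1}(f'v')$ is $\psi_1(v^{-1}\cdot(f^{-1}f'))=\psi_1(f^{-1}f')$. This is the point where the attempt stops. By Lemma 1 an invariant $m$ gives every proper nonempty clopen set the same mass $t$. Then $[0]=[00]\sqcup[01]$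 gives $t=2t$, so $t=0$, and $m(\mathfrak C)=m([0])+m([1])=0$, a contradiction.

The conflict is between *invariance* (all proper $I$ look alike) and *additivity* ($1_{I\cup I'}=1_I+1_{I'}$). We now turn it from an obstacle into a proof.

## 6. Spectral laws, vectors fixed by $V$, and spread scales

**Spectral measures.** Let $\Gamma$ be a discrete abelian group with compact dual $K$, $\pi$ a unitary representation of $\Gamma$ and $\xi$ a unit vector. The *spectral measure* of $\xi$ is the unique probability measure $P$ on $K$ with $\langle\pi(\gamma)\xi,\xi\rangle=\int_K\chi(\gamma)\,dP(\chi)$ for all $\gamma\in\Gamma$. A bounded Borel function $h$ on $K$ gives an operator $T_h$ with $\|T_h\|\le\sup|h|$, $\langle T_h\xi,\xi\rangle=\int h\,dP$ and $\|T_h\xi\|^2=\int|h|^2dP$.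

*Example.* For $\Gamma=\mathbf Z$ acting on $\ell^2(\mathbf Z)$ by translation, the vector $\delta_0$ has Haar measure on $\mathbf T=\mathbf R/\mathbf Z$ as its spectral measure. The vector $j^{-1/2}1_{\{0,\dots,j-1\}}$ has the measure with density $\frac1j|\sum_{k<j}e^{2\pi ikx}|^2$. It piles up near $0$ as $j\to\infty$, but it gives the point $0$ mass zero.

Let $e(t)=e^{2\pi it}$, and let $|x|\in[0,\frac12]$ denote the distance of $x\in\mathbf T$ to $0$. For a unitary representation $\pi$ of $L\mathbf Z\rtimes V$ and a unit vector $\xi$, let $P$ be the spectral measure of $\xi$ for $\pi|_{L\mathbf Z}$, with expectation $E$, and define random variables $X_I:K\to\mathbf T$ by $\chi(1_I)=e(X_I(\chi))$. Then: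
$$X_{I\cup I'}=X_I+X_{I'}\ \text{ for disjoint }I,I',\qquad \|\pi(N1_I)\xi-\xi\|^2=E|e(NX_I)-1|^2\le4P(X_I\ne0).\tag{3}$$
So Theorem A will follow if $P_j(X_I\ne0)\to0$ for almost invariant $\xi_j$. The two are in fact equivalent: averaging $|e(NX)-1|^2=2-2\cos2\pi NX$ over $N=1,\dots,n$ and letting $n\to\infty$ gives $2$ where $X\ne0$ and $0$ where $X=0$, so $\sup_N E|e(NX_I)-1|^2\ge2P(X_I\ne0)$. The example of $\mathbf Z$ shows that smallness of $X_I$ is much weaker than $X_I=0$ with high probability.

**Transport by $V$.** For $f\in L\mathbf Z$, $\langle\pi(v\cdot f)\xi,\xi\rangle=\langle\pi(f)\pi(v)^*\xi,\pi(v)^*\xi\rangle$. Taking $f=\sum n_i1_{I_i}$, we see that the law of $(X_{vI_1},\dots,X_{vI_r})$ is the law of $(X_{I_1},\dots,X_{I_r})$ under the spectral measure of $\pi(v)^*\xi$. If $T$ is an operator with $\|T\|\le1$ and $\zeta,\xi$ are unit vectors, then $|\langle T\zeta,\zeta\rangle-\langle T\xi,\xi\rangle|\le2\|\zeta-\xi\|$. Hence for every complex Borel $h$ with $|h|\le1$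
$$\big|E\,h(X_{vI_1},\dots,X_{vI_r})-E\,h(X_{I_1},\dots,X_{I_r})\big|\le2\|\pi(v)^*\xi-\xi\|.\tag{4}$$
The right side does not depend on $h$. This uniformity will be used constantly.

**Vectors fixed by $V$.** Suppose first that $\xi$ is *exactly* $V$-invariant, so that (4) is an equality of laws. Let $I_i=[1^i0]$, $X_i=X_{I_i}$, $i\ge1$. By Lemma 1 the law of $(X_1,X_2,\dots)$ is invariant under permutations of finitely many indices. Let $A_n=\frac1n\sum_{i\le n}e(X_i)$. Since $E[e(X_i)\overline{e(X_k)}]$ is $1$ for $i=k$ and a constant $\alpha$ for $i\ne k$, we get $E|A_n-A_{n'}|^2=(1-\alpha)|\frac1n-\frac1{n'}|$, so $A_n\to A$ in $L^2$, with $|A|\le1$. Tuples of indices with coincidences are a vanishing proportion, so in the limit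
$$E|A|^2=E\,e(X_1-X_2),\quad E[A^2\bar A]=E\,e(X_1+X_2-X_3),\quad E|A|^4=E\,e(X_1+X_2-X_3-X_4).$$
Lemma 1 gives $v\in V$ with $I_1\mapsto I_1\cup I_2$, $I_2\mapsto I_3$, and another with $I_1\mapsto I_1\cup I_2$, $I_2\mapsto I_3\cup I_4$. So all three numbers are equal. This is "$t=2t$" again. It follows that
$$E|A-A^2|^2=E|A|^2-2\,\mathrm{Re}\,E[A^2\bar A]+E|A|^4=0,$$
so $A\in\{0,1\}$ almost surely. Let $D=\{A=1\}$. Permuting finitely many indices does not change $A$, so $E[1_De(X_i)]$ does not depend on $i$. Averaging over $i$, it equals $E[1_DA]=P(D)$. Thus $e(X_1)=1$ almost surely on $D$. Since $P(D)=E A=E\,e(X_1)$,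
$$P(X_1\ne0)\le1-E\,e(X_1)=1-\langle\pi(1_{I_1})\xi,\xi\rangle .$$
With (3), a $V$-fixed vector which is nearly fixed by the single element $1_{I_1}$ is nearly fixed by all of $\mathbf Z1_{I_1}$, uniformly.

**Where this stops for almost invariant vectors.** If $\xi_j$ is only almost invariant, the same computation with $m$ terms shows that $A$ is close to $\{0,1\}$ with high probability. As $E_jA\to1$, it is close to $1$. But $A\approx1$ only says that the $X_i$ are small, which we knew. Passing to a limit in $j$ does not help either, since the limiting $X_i$ are all $0$. To see nonzero but small $X_i$ we should magnify, replacing $e(X_i)$ by $e(NX_i)$ with $N$ large. By uniformity in (4), $N$ may depend on $j$. For each choice of $N$ one again finds that the average $\frac1m\sum e(NX_i)$ is nearly $0$ or $1$. This still gives no contradiction, because the scale of the $X_i$ may itself be random and widely spread.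

*Example (spread scales).* Let $S=e^{-kU-1}$ with $U$ uniform on $[0,1]$, and, given $S$, let $X_1,X_2,\dots$ be independent and uniform on $[-S,S]$. They are exchangeable, almost surely nonzero, and tend to $0$ in probability as $k\to\infty$. Given $S$, the mean of $e(NX_i)$ is $\sigma(NS)$, where $\sigma(t)=\frac{\sin2\pi t}{2\pi t}$. Since $\sigma\to1$ at $0$ and $\sigma\to0$ at $\infty$, for each $\delta>0$ there are $0<a<b$ with $|\sigma-\sigma^2|\le\delta$ outside $[a,b]$. For each fixed $N\ge1$, $NS\in[a,b]$ means that $\log S$ lies in an interval of length $\log(b/a)$, which has probability at most $\log(b/a)/k$. The average $A$ over $m$ indices satisfies $E|A-\sigma(NS)|^2\le\frac1m$. So for large $k,m$ and *every* deterministic $N$, $A$ is close to $\{0,1\}$ with high probability.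

The example also suggests the cure: let $N$ depend on the randomness. Take auxiliary copies $Y_1,\dots,Y_\ell$ of the same kind and let $R=\max|Y_r|$. With probability $1-2^{-\ell}$ we have $\frac S2\le R\le S$. If $S\le\frac18$ and $M=\lfloor\frac1{8R}\rfloor$, then $MS\in[\frac1{16},\frac14]$, and since $\sigma$ decreases on $(0,\frac12)$, $\sigma(MS)$ lies between $\sigma(\frac14)=\frac2\pi$ and $\sigma(\frac1{16})<0.98$. This is far from $0$ and from $1$. In our setting the $Y_r$ are the variables of cones that are disjoint from all the $I_i$, and since (4) holds for *all* Borel $h$, a multiplier $N$ that is a function of the $Y_r$ is legitimate.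

Two points remain. First, $N=M$ itself could miss a large $X_i$ with $MX_i\in\mathbf Z$, and averaging over $N\in\{1,\dots,M\}$ repairs that. Second, the $X_i$ need not live on one scale comparable to $R$. A count of order statistics handles this: some $X_i$ are at least $R$ with frequency of order $1/\ell$, while it is much rarer that a positive fraction of them exceeds $R$.

## 7. Relative property (T) of $\mathbf Z1_I$: proof of Theorem A

The count will be used twice, so we state it separately. Random vectors $(W_1,\dots,W_n)$ under probability measures $P_j$ are *exchangeable up to $o(1)$* if, for each permutation $\sigma$, $\sup_{|h|\le1}|E_jh(W_{\sigma(1)},\dots,W_{\sigma(n)})-E_jh(W_1,\dots,W_n)|\to0$ as $j\to\infty$, the supremum being over Borel $h$. For instance, conditionally independent and identically distributed variables satisfy this with difference $0$.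

**Lemma 3.** Let $W_1,\dots,W_{\ell+3}\ge0$ be exchangeable up to $o(1)$, with $P_j(W_1\ne0)\to\theta$, and let $R=\max(W_1,\dots,W_\ell)$. Then

(a) $P_j(W_{\ell+1}\ge R>0)\ge\frac1{\ell+1}\big(\theta-\frac1{\ell+1}\big)-o(1)$;

(b) $P_j(W_{\ell+1},W_{\ell+2},W_{\ell+3}>R)\le\binom{\ell+3}3^{-1}+o(1)\le\frac6{\ell^3}+o(1)$.

*Proof.* (a) Let $c$ be the number of nonzero variables among $W_1,\dots,W_{\ell+1}$. Then $E_jc=(\ell+1)\theta+o(1)$ and $c\le1+(\ell+1)1_{c\ge2}$, so $P_j(c\ge2)\ge\theta-\frac1{\ell+1}-o(1)$. If $c\ge2$, a variable with the largest value is at least the maximum of the other $\ell$, and this maximum is $>0$. So the $\ell+1$ events "$W_i$ is at least the maximum of the others, which is $>0$" have probabilities summing to at least $P_j(c\ge2)$. By exchangeability these probabilities agree up to $o(1)$. The event for $i=\ell+1$ is the one in (a).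

(b) For a triple $T$ of indices consider the event that every member of the triple strictly exceeds all variables outside it. For distinct $T,T'$ these events are disjoint: with $i\in T\setminus T'$ and $i'\in T'\setminus T$ they would give $W_i>W_{i'}$ and $W_{i'}>W_i$. By exchangeability all $\binom{\ell+3}3$ of them have the same probability up to $o(1)$, and $\binom{\ell+3}3\ge\ell^3/6$. $\square$

Now let $(\pi_j,\xi_j)$ be almost invariant for $L\mathbf Z\rtimes V$, with spectral measures $P_j$, expectations $E_j$ and variables $X_I$ as in Section 6. The symbol $o(1)$ refers to $j\to\infty$ with all other parameters fixed. By almost invariance, the right side of (4) is $o(1)$ for each $v$, uniformly in $h$.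

**Step 1: one number $\theta$ for all $I$.** This step reduces the theorem to a claim about a constant. By (4) and Lemma 1, $P_j(X_I\ne0)-P_j(X_{I'}\ne0)\to0$ for all proper nonempty clopen $I,I'$. Given any subsequence, pass to a further one along which $P_j(X_I\ne0)\to\theta$ for one, hence for every, proper nonempty clopen $I$. *We claim that $\theta=0$.*

**Step 2: symmetries of the laws.** This step records what $V$ gives. Fix $\ell,m\ge4$ and pairwise disjoint cones $J_1,\dots,J_\ell,I_1,\dots,I_m$ with union $\ne\mathfrak C$. Put $Y_r=X_{J_r}$, $X_i=X_{I_i}$, $Y=(Y_1,\dots,Y_\ell)$. By (4) and Lemma 1, applied to finitely many $v$: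

- (E) the family $(Y_1,\dots,Y_\ell,X_1,\dots,X_m)$ is exchangeable up to $o(1)$;
- (M) for Borel $|h|\le1$, the expectations of $h$ at $(Y,X_1+X_2,X_3)$ and at $(Y,X_1+X_2,X_3+X_4)$ differ from that at $(Y,X_1,X_2)$ by $o(1)$, uniformly in $h$.

For (E), permute the $\ell+m$ cones. For (M), take $v$ mapping every $J_r$ onto itself, with $I_1\mapsto I_1\cup I_2$ and $I_2\mapsto I_3$, respectively $I_2\mapsto I_3\cup I_4$, and use $X_{I_1\cup I_2}=X_1+X_2$.

**Step 3: the random multiplier, and the dichotomy for it.** This step proves that the magnified average is nearly $0$ or $1$. Let $R=\max_r|Y_r|$. If $0<R\le\frac18$, let $M=\lfloor1/(8R)\rfloor\ge1$ and, given everything else, let $N$ be uniform on $\{1,\dots,M\}$. Otherwise let $N=0$. The conditional law of $N$ depends only on $Y$. Put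
$$Z_i=e(NX_i),\qquad A=\frac1m\sum_{i=1}^mZ_i .$$
Let $c_2=E_j[Z_1\bar Z_2]$, $c_3=E_j[Z_1Z_2\bar Z_3]$, $c_4=E_j[Z_1Z_2\bar Z_3\bar Z_4]$. With the Borel function $h(y,a,b)=E[e(N(a-b))\mid Y=y]$, $|h|\le1$, these are the expectations of $h$ at $(Y,X_1,X_2)$, $(Y,X_1+X_2,X_3)$ and $(Y,X_1+X_2,X_3+X_4)$. By (M), $c_3-c_2\to0$ and $c_4-c_2\to0$.

Expand $E_j|A|^2$, $E_j[A^2\bar A]$, $E_j|A|^4$ as averages over $r$-tuples of indices, $r=2,3,4$. A proportion of at most $\binom r2\frac1m\le\frac6m$ of the tuples has a coincidence. Each of the others contributes $c_r+o(1)$ by (E), because the contribution is the expectation of a fixed function of $Y$ and $r$ distinct $X$'s. All terms have modulus at most $1$, so the three moments equal $c_2,c_3,c_4$ up to $\frac{12}m+o(1)$. Since $|A-A^2|^2=|A|^2-2\,\mathrm{Re}(A^2\bar A)+|A|^4$ and $\mathrm{Re}(c_2-2c_3+c_4)\to0$,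
$$E_j|A-A^2|^2\le\frac{64}m+o(1).\tag{5}$$

**Step 4: a lower bound for $|A-A^2|$.** This step shows that $A$ is away from $0$ when few $X_i$ exceed $R$, and away from $1$ when some are at least $R$. Let
$$\hat u=\tfrac1m\#\{i:|X_i|\ge R\},\qquad\hat s=\tfrac1m\#\{i:|X_i|>R\},\qquad\Omega=\{0<R\le\tfrac18,\ \hat s\le\tfrac1{16}\}.$$
On $\Omega$, if $|X_i|\le R$ then $N|X_i|\le MR\le\frac18$, and $\mathrm{Re}\,Z_i\ge\cos\frac\pi4>0.7$. So $\mathrm{Re}\,A\ge0.7\cdot\frac{15}{16}-\frac1{16}>\frac12$, and
$$|A-A^2|=|A|\,|1-A|\ge\tfrac12(1-\mathrm{Re}\,A).$$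
Averaging $1-\mathrm{Re}\,A$ over $N$ gives $\frac1m\sum_ig_M(X_i)$, with $g_M(x)=\frac1M\sum_{N=1}^M(1-\cos2\pi Nx)\ge0$. We show that
$$|x|\ge R\ \Longrightarrow\ g_M(x)\ge\tfrac1{96}.$$
Since $\lfloor t\rfloor\ge t/2$ for $t\ge1$, we have $M\ge\frac1{16R}$, so $M|x|\ge\frac1{16}$. We use $\sin\pi t\ge2t$ for $0\le t\le\frac12$.

If $M|x|\le\frac12$, then $1-\cos2\pi Nx=2\sin^2\pi Nx\ge8N^2|x|^2$ for $N\le M$. As $\frac1M\sum_{N\le M}N^2=\frac{(M+1)(2M+1)}6\ge\frac{M^2}3$, we get $g_M(x)\ge\frac83M^2|x|^2\ge\frac83\cdot\frac1{256}=\frac1{96}$.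

If $M|x|>\frac12$, then
$$\sum_{N=1}^M\cos2\pi Nx=-\frac12+\frac{\sin(2M+1)\pi x}{2\sin\pi x}\le\frac1{2\sin\pi|x|}\le\frac1{4|x|}\le\frac M2,$$
so $g_M(x)\ge\frac12$. This second case is where averaging over $N$ is needed.

Consequently $\frac12\cdot\frac1{96}E_j[\hat u1_\Omega]\le E_j|A-A^2|\le(E_j|A-A^2|^2)^{1/2}$, and by (5)
$$E_j[\hat u1_\Omega]\le192\Big(\frac{64}m+o(1)\Big)^{1/2}.\tag{6}$$

**Step 5: counting.** This step shows that $\hat u$ is not too small and $\hat s$ is very rarely large. Apply Lemma 3 to $|Y_1|,\dots,|Y_\ell|,|X_1|,|X_2|,|X_3|$. Part (a) gives $P_j(|X_1|\ge R>0)\ge\frac1{\ell+1}(\theta-\frac1{\ell+1})-o(1)$. Moreover $E_je(X_I)=\langle\pi_j(1_I)\xi_j,\xi_j\rangle\to1$ for every $I$, and $1-\cos2\pi x\ge1-\cos\frac\pi4>0$ for $|x|>\frac18$, so $P_j(|X_I|>\frac18)\to0$ and hence $P_j(R>\frac18)\to0$. With (E), which lets us replace $X_1$ by any $X_i$,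
$$E_j\big[\hat u1_{0<R\le1/8}\big]\ge\frac1{\ell+1}\Big(\theta-\frac1{\ell+1}\Big)-o(1).\tag{7}$$
Part (b) gives $P_j(|X_1|,|X_2|,|X_3|>R)\le\frac6{\ell^3}+o(1)$. Expanding $\hat s^3$ over triples of indices, of which at most a proportion $\frac3m$ has a coincidence, and using Markov's inequality,
$$P_j(\hat s>\tfrac1{16})\le16^3E_j\hat s^3\le16^3\Big(\frac6{\ell^3}+\frac3m\Big)+o(1).\tag{8}$$

**Step 6: $\theta=0$.** Since $0\le\hat u\le1$, we have $E_j[\hat u1_{0<R\le1/8}]\le E_j[\hat u1_\Omega]+P_j(\hat s>\frac1{16})$. Insert (7), (6), (8) and let $j\to\infty$, then $m\to\infty$. The number $\theta$ does not depend on $\ell$, $m$ or the cones, so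
$$\frac1{\ell+1}\Big(\theta-\frac1{\ell+1}\Big)\le16^3\cdot\frac6{\ell^3}\qquad\text{for all }\ell\ge4 .$$
Multiply by $\ell+1$ and let $\ell\to\infty$: $\theta\le0$, so $\theta=0$.

**Step 7: conclusion.** Every subsequence has a further subsequence along which $P_j(X_I\ne0)\to0$, so this holds along the full sequence, for every proper nonempty clopen $I$. By (3),
$$\sup_{N\in\mathbf Z}\|\pi_j(N1_I)\xi_j-\xi_j\|^2\le4P_j(X_I\ne0)\to0 .$$
So the infinite set $\mathbf Z1_I$ has relative (T), and by Fact 2 the group $L\mathbf Z\rtimes V$ is not Haagerup. $\blacksquare$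

In Step 5 pairs instead of triples would have been enough: they give $16^2(2/\ell^2+1/m)$ in (8), still $o(1/\ell)$ after $m\to\infty$. In the proof of Theorem B one factor of $L$ (the analogue of $\ell$) will be lost, and triples are used for that reason.

## 8. The groups $nV$

Recall that an element of $nV$ is a homeomorphism of $\mathfrak C^n$ given by two finite partitions of $\mathfrak C^n$ into the same number of bricks $[w_1]\times\dots\times[w_n]$, acting by prefix replacement in each coordinate. For example, if $u,v\in V$ then $(x,y)\mapsto(ux,vy)$ lies in $2V$.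

**Proof of the Corollary.** Let $a\in V$ have infinite order, for instance the element $a$ of Section 1. Let $(f,v)\in L\mathbf Z\rtimes V$ act on $\mathfrak C^2$ by
$$(x,y)\mapsto(vx,\;a^{f(vx)}y).$$
Since $(v\cdot f')(vv'x)=f'(v'x)$, this is an action, by the computation after (1). If $(f,v)$ acts trivially, then $v=\mathrm{id}$ and $a^{f(x)}=\mathrm{id}$ for all $x$, so $f=0$ because $a$ has infinite order. The action is by elements of $2V$: on a cone $[w]$ on which $v$ is one prefix replacement $wz\mapsto w'z$ and $f\circ v$ is a constant $c$, it is $(wz,y)\mapsto(w'z,a^cy)$, and finitely many such cones cover $\mathfrak C$. So $L\mathbf Z\rtimes V$ embeds in $2V$, and $2V\le nV$ by acting on the first two coordinates. The Haagerup property passes to subgroups, so Theorem A gives the claim. $\blacksquare$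

## 9. Laplacians and a single scale: Theorem B, first half

For general $\Lambda$ there is no number $X_I$ and no integer $N$ to multiply it by. The substitutes are a Laplacian, whose spectral value plays the role of the size of $X_I$, and a random walk on $\Lambda$ run for a time inverse to the scale.

**The Laplacian.** We may assume $\Lambda$ nontrivial. Let $\Lambda$ be generated by a finite symmetric set $S\ne\emptyset$, $d=|S|$. Let $C^*(\Lambda)$ be the full group $C^*$-algebra, the completion of $\mathbf C\Lambda$ to which every unitary representation of $\Lambda$ extends. Put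
$$\Delta=1-\frac1d\sum_{s\in S}s=\frac1{2d}\sum_{s\in S}(2-s-s^{-1})\in C^*(\Lambda),\qquad0\le\Delta\le2 .$$
Each term satisfies $2-s-s^{-1}=(1-s)^*(1-s)\ge0$, so
$$2-s-s^{-1}\le2d\,\Delta\qquad(s\in S).\tag{9}$$

*Example.* For $\Lambda=\mathbf Z$ and $S=\{\pm1\}$, $C^*(\mathbf Z)=C(\mathbf T)$ and $\Delta$ is the function $1-\cos2\pi x$, which is comparable to $|x|^2$.

For a representation $\pi$ of $G=G_\Lambda$ let $\pi_I(g)=\pi(g_I)$, extended to $C^*(\Lambda)$, and $\Delta_I=\pi_I(\Delta)$. If $\Delta_I\xi=0$, then (9) gives $\|\xi-\pi_I(s)\xi\|^2=\langle\pi_I(2-s-s^{-1})\xi,\xi\rangle=0$ for all $s$. So $\ker\Delta_I$ is the space of $\Lambda_I$-invariant vectors. Subtracting from $\xi$ its projection to this space,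
$$\sup_{g\in\Lambda}\|\pi_I(g)\xi-\xi\|\le2\|1_{(0,2]}(\Delta_I)\xi\|.\tag{10}$$

**Step 1: what must be shown.** This step reduces Theorem B to a spectral statement for one $I$. Let $(\pi_j,H_j,\xi_j)$ be almost invariant for $G$, and write $\pi_{j,I}$ and $\Delta_{j,I}$ for the objects above. (We drop the $j$ when it is clear.) All proper nonempty clopen $I$ are $V$-conjugate by Lemma 1, and $\pi_j(v)\Delta_{j,I}\pi_j(v)^*=\Delta_{j,vI}$. So $\|1_{(0,2]}(\Delta_{j,I})\xi_j\|$ and $\|1_{(0,2]}(\Delta_{j,I'})\xi_j\|$ differ by $o(1)$ for proper nonempty $I,I'$. For $I=\mathfrak C$ use $\Lambda_{\mathfrak C}\subset\Lambda_{[0]}\Lambda_{[1]}$. By (10) it therefore suffices to show $\|1_{(0,2]}(\Delta_{j,I})\xi_j\|\to0$ for one proper $I$.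

*Suppose not.* After passing to a subsequence, $\|1_{(0,2]}(\Delta_{j,I})\xi_j\|^2\to\theta$ for every proper nonempty clopen $I$, with one fixed $\theta>0$. We look for a contradiction. Fix an integer $L\ge\max(4,2/\theta)$, pairwise disjoint cones $J_1,\dots,J_L\subset[0]$, and $I_i=[1^i0]\subset[1]$ for $i\ge1$. Finite unions of the $I_i$ are $\ne[1]$. Let $V_1=V_{[1]}$ be the group of $v\in V$ supported in $[1]$.

**Step 2: order statistics of the Laplacians.** The operators $\Delta_{J_1},\dots,\Delta_{J_L},\Delta_{I_1},\Delta_{I_2},\Delta_{I_3}$ commute. Let $x_1,\dots,x_L,y_1,y_2,y_3\in[0,2]$ be the corresponding random variables under the joint spectral law $P_j$ of $\xi_j$, so that $P_j(x_r\ne0)=\|1_{(0,2]}(\Delta_{J_r})\xi_j\|^2\to\theta$. Conjugation by $\pi_j(v)$ replaces each $\Delta_I$ by $\Delta_{vI}$, so as in (4) and by Lemma 1 these variables are exchangeable up to $o(1)$. Let $R'=\max_rx_r$. Lemma 3 gives, for large $j$,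
$$P_j(y_1\ge R'>0)\ge\tfrac1{L+1}\big(\theta-\tfrac1{L+1}\big)-o(1)\ge\tfrac\theta{4L}-o(1)\ge u:=\tfrac\theta{5L},\qquad P_j(y_1,y_2,y_3>R')\le\tfrac7{L^3}.$$
The middle inequality uses $\frac1{L+1}\le\frac\theta2$ and $\frac1{L+1}\ge\frac1{2L}$.

**Step 3: selecting one dyadic scale.** In Theorem A the multiplier depended on the random $R$. Here we make the scale deterministic by projecting $\xi_j$ to a window $R'\in(2^{-k},2^{1-k}]$. The price is that only $V_1$ still almost fixes the vector, and $V_1$ is enough. For $k\ge0$ let $E_k$ be the spectral projection for $R'\in(2^{-k},2^{1-k}]$, let $R_k=2^{1-k}$, and put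
$$p_k=\|E_k\xi_j\|^2,\quad u_k=P_j\big(R'\in(2^{-k},2^{1-k}],\,y_1\ge2^{-k}\big),\quad b_k=P_j\big(R'\in(2^{-k},2^{1-k}],\,y_1,y_2,y_3>R_k\big).$$
Then $\sum p_k\le1$. Since $y_1\ge R'$ implies $y_1\ge 2^{-k}$ in the window, $\sum u_k\ge u$. Since $R'\le R_k$ in the window, $\sum b_k\le7/L^3$. The projection $E_k$ commutes with $\pi_j(V_1)$, because $V_1$ fixes $[0]$ pointwise and so commutes with each $\Lambda_{J_r}$. It also commutes with $\pi_j(\Lambda_I)$ for $I\subset[1]$.

Enumerate $V_1=\{v_1,v_2,\dots\}$ and put
$$\beta_j=\sum_i2^{-i}\|\pi_j(v_i)\xi_j-\xi_j\|^2\to0,\qquad\alpha_j=\sum_r\langle\Delta_{J_r}\xi_j,\xi_j\rangle\to0,\qquad\kappa_j=\sqrt{\alpha_j}+\tfrac1j .$$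
The second limit holds because $\langle\Delta_J\xi,\xi\rangle=\frac1{2d}\sum_s\|\pi_J(s)\xi-\xi\|^2$. We want $k$ to lie in four sets.

- $K_1=\{u_k\ge\frac u2p_k\}$. Since $\sum_{k\notin K_1}u_k\le\frac u2\sum p_k\le\frac u2$, we get $\sum_{K_1}p_k\ge\sum_{K_1}u_k\ge\frac u2$.
- $K_2=\{b_k\le\frac{56}{uL^3}p_k\}$. Then $\sum_{k\notin K_2}p_k\le\frac{uL^3}{56}\sum b_k\le\frac u8$.
- $K_3=\{\sum_i2^{-i}\|\pi_j(v_i)E_k\xi_j-E_k\xi_j\|^2\le\beta_j^{1/2}p_k\}$. As $E_k$ commutes with $\pi_j(v_i)$, summing $\|E_k(\pi_j(v_i)\xi_j-\xi_j)\|^2$ over $k$ and $i$ with weights $2^{-i}$ gives at most $\beta_j$, so $\sum_{k\notin K_3}p_k\le\beta_j^{1/2}\to0$. (If $\beta_j=0$, then $K_3$ contains all $k$.)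
- $K_4=\{R_k\le\kappa_j\}$. In the window $R'>R_k/2$, so $\sum_{k\notin K_4}p_k\le P_j(R'>\frac{\kappa_j}2)\le P_j(\sum_rx_r>\frac{\kappa_j}2)\le\frac{2\alpha_j}{\kappa_j}\le2\sqrt{\alpha_j}\to0$.

Since $\frac u2>\frac u8+o(1)$, for large $j$ there is $k_j\in K_1\cap K_2\cap K_3\cap K_4$ with $p_{k_j}>0$. Discard the other $j$ and re-index. Let $\eta_j=p_{k_j}^{-1/2}E_{k_j}\xi_j$, a unit vector, and $R_j=R_{k_j}$. Then $R_j\le\kappa_j\to0$. The joint spectral law of $\eta_j$ for $\Delta_{I_1},\Delta_{I_2},\Delta_{I_3}$ is the law of $(y_1,y_2,y_3)$ under $P_j$ conditioned on the window. So we have: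

1. $\|\pi_j(v)\eta_j-\eta_j\|\to0$ for every $v\in V_1$ (indeed $\|\pi_j(v_i)\eta_j-\eta_j\|^2\le2^i\beta_j^{1/2}$);
2. $\|1_{[R_j/2,2]}(\Delta_{I_1})\eta_j\|^2=u_{k_j}/p_{k_j}\ge\frac u2=\frac\theta{10L}$;
3. the $\eta_j$-probability that $\Delta_{I_1},\Delta_{I_2},\Delta_{I_3}>R_j$ is $b_{k_j}/p_{k_j}\le\frac{56}{uL^3}=\frac{280}{\theta L^2}$.

The loss of a factor $L$ announced above has just occurred: $7/L^3$ became a constant times $1/L^2$. The contradiction will be between $1/L$ in Property 2 and $1/L^2$ in Property 3.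

## 10. The ultraproduct and its conditional states: Theorem B, second part

**Ultraproducts.** A nonprincipal ultrafilter $\mathcal U$ on $\mathbf N$ assigns to each bounded complex sequence a limit $\lim_{\mathcal U}$, which is linear, multiplicative and monotone, and agrees with the usual limit when that exists. The ultraproduct $\prod_{\mathcal U}H_j$ is the Hilbert space of bounded sequences $(\zeta_j)\in\prod H_j$ modulo those with $\lim_{\mathcal U}\|\zeta_j\|=0$, with $\langle[\zeta_j],[\zeta'_j]\rangle=\lim_{\mathcal U}\langle\zeta_j,\zeta_j'\rangle$. A sequence of operators $T_j$ on $H_j$ of bounded norm acts on it by $[T_j]$. For example, if every $H_j=\mathbf C$, the ultraproduct is $\mathbf C$, and $[T_j]$ is multiplication by $\lim_{\mathcal U}T_j$.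

The purpose of the passage to the limit is to have infinitely many *exactly* exchangeable copies and *exact* multiplicativity, while the group element and the cutoff are still allowed to depend on $j$. For this, let
$$H=\prod_{\mathcal U}H_j,\qquad\eta=[\eta_j],\qquad\mathfrak M=\ell^\infty(\mathbf N,C^*(\Lambda)).$$
For clopen $\emptyset\ne I\subset[1]$ let $\pi_I(x)=[\pi_{j,I}(x_j)]$ for $x=(x_j)\in\mathfrak M$, and $\pi_i=\pi_{I_i}$. These are unital $*$-representations of $\mathfrak M$ on $H$. A sequence $g=(g_j)$ in $\Lambda$ is a unitary of $\mathfrak M$ with $g^*=g^{-1}$. When $\Lambda=\mathbf Z$ and $g_j=N_j$, it is the analogue of multiplication by $e(N_jX_I)$. The group $V_1$ acts unitarily on $H$ and fixes $\eta$ by Property 1. We have $v\pi_I(x)v^*=\pi_{vI}(x)$ for $v\in V_1$. For disjoint $I,I'$ the ranges of $\pi_I,\pi_{I'}$ commute, and $\pi_{I\cup I'}(g)=\pi_I(g)\pi_{I'}(g)$ for sequences $g$ in $\Lambda$. By Lemma 1 with $D=[1]$, for distinct $i_1,\dots,i_r$ and $x_1,\dots,x_r\in\mathfrak M$,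
$$\langle\pi_{i_1}(x_1)\cdots\pi_{i_r}(x_r)\eta,\eta\rangle=\langle\pi_1(x_1)\cdots\pi_r(x_r)\eta,\eta\rangle.\tag{11}$$

**Step 4: averages over the copies converge.** We want the analogue of the law of large numbers: if $X_1,X_2,\dots$ are conditionally independent with a common random law $\nu_\omega$, then $\frac1n\sum_{i\le n}e(NX_i)\to\int e(Nx)\,d\nu_\omega(x)$. Let $K\subset H$ be the closed span of all $\pi_{i_1}(x_1)\cdots\pi_{i_r}(x_r)\eta$ with $r\ge0$ and arbitrary indices. It contains $\eta$ and is invariant under all $\pi_i(\mathfrak M)$. Let $A_n(x)=\frac1n\sum_{i\le n}\pi_i(x)$, so $\|A_n(x)\|\le\|x\|$.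

By (11), $\langle\pi_i(x)\eta,\pi_{i'}(x)\eta\rangle=\langle\pi_{i'}(x^*)\pi_i(x)\eta,\eta\rangle$ takes one value $a$ for all $i\ne i'$ and one value $c$ for $i=i'$. The value $a$ is real, by exchanging $i$ and $i'$. For $n\le n'$, $\langle A_n(x)\eta,A_{n'}(x)\eta\rangle=a+\frac{c-a}{n'}$ and $\|A_n(x)\eta\|^2=a+\frac{c-a}n$, so $\|A_n(x)\eta-A_{n'}(x)\eta\|^2=(c-a)\big(\frac1n-\frac1{n'}\big)$. Thus $A_n(x)\eta$ converges. If $y$ is a product of operators from copies with indices $\le i_0$, then all $\pi_i(x)$ with $i>i_0$ commute with $y$, and $A_n(x)y\eta=yA_n(x)\eta+O(i_0/n)$ also converges. Since the $A_n(x)$ are bounded uniformly in $n$, $A_n(x)$ converges strongly on $K$ to an operator $A(x)$.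

**Step 5: the limits are random states.** This step produces the random parameter $\omega$. Clearly $A(x)^*=A(x^*)$. For $i\le n$, $\|[A_n(x),\pi_i(y)]\|\le\frac2n\|x\|\|y\|$, since only the $i$-th term fails to commute. So $A(x)$ commutes with every $\pi_i(y)|_K$, hence with every $A(y)$. The $A(x)$ therefore generate a commutative unital $C^*$-algebra $C(\Omega)$ on $K$, and $\eta$ induces a probability measure $P$ on the compact space $\Omega$, with expectation $E[F]=\langle F\eta,\eta\rangle$. The map $x\mapsto A(x)$ is linear, unital and positive. So $\rho_\omega(x):=A(x)(\omega)$ defines a *state* $\rho_\omega$ on $\mathfrak M$, that is, a positive linear functional with $\rho_\omega(1)=1$, for each $\omega\in\Omega$, and $\omega\mapsto\rho_\omega(x)$ is continuous. (In the law of large numbers above, $x\mapsto\int x\,d\nu_\omega$ is a state on $C(\mathbf T)$.) Averaging (11) over all distinct tuples in $\{1,\dots,n\}$, which are a proportion $1-O(1/n)$ of all tuples, and letting $n\to\infty$,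
$$\langle\pi_1(x_1)\cdots\pi_r(x_r)\eta,\eta\rangle=\langle A(x_1)\cdots A(x_r)\eta,\eta\rangle=E\big[\rho_\omega(x_1)\cdots\rho_\omega(x_r)\big].\tag{12}$$

**Step 6: three facts about $\rho_\omega$.** These are the dichotomy, the rarity of high energy, and a version of the dichotomy for cut-off elements.

*(i) For each sequence $g=(g_j)$ in $\Lambda$, $\rho_\omega(g)\in\{0,1\}$ almost surely.* Choose $v\in V_1$ with $I_1\mapsto I_1\cup I_2$, $I_2\mapsto I_3$. Since $v\eta=\eta$,
$$\langle\pi_1(g)\pi_2(g^{-1})\eta,\eta\rangle=\langle\pi_1(g)\pi_2(g)\pi_3(g^{-1})\eta,\eta\rangle,$$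
and by (12) with $g^{-1}=g^*$ this says $E|\rho_\omega(g)|^2=E[\rho_\omega(g)^2\overline{\rho_\omega(g)}]$. With $I_1\mapsto I_1\cup I_2$, $I_2\mapsto I_3\cup I_4$ we get $E|\rho_\omega(g)|^2=E|\rho_\omega(g)|^4$. Hence $E|\rho_\omega(g)-\rho_\omega(g)^2|^2=0$.

*(ii) High energy is rare.* Let $f:[0,\infty)\to[0,1]$ be continuous with $f=1$ on $[0,1]$ and $f=0$ on $[2,\infty)$. Put $q_j=f(\Delta/R_j)\in C^*(\Lambda)$, $q=(q_j)\in\mathfrak M$, and $s_\omega=\rho_\omega(1-q)\in[0,1]$. Since $0\le1-f(t/R_j)\le1_{t>R_j}$ and different copies commute, (12) and Property 3 give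
$$E\,s_\omega^3=\lim_{\mathcal U}\Big\langle\prod_{i\le3}\pi_{j,I_i}(1-q_j)\,\eta_j,\eta_j\Big\rangle\le\frac{280}{\theta L^2},\qquad p_s:=P\big(s_\omega\ge\tfrac1{64}\big)\le\frac{C_1}{\theta L^2},\quad C_1=64^3\cdot280 .$$

*(iii) Cut-off elements.* For $g=(g_j)$ let $\mathrm{Re}\,g=\frac12(g+g^{-1})$, $T(g)=q(\mathrm{Re}\,g)q$, which is self-adjoint with $\|T(g)\|\le1$, and $\tilde a_g=\rho_\omega(T(g))\in[-1,1]$. We have $\mathrm{Re}\,g-T(g)=(1-q)\mathrm{Re}\,g+q(\mathrm{Re}\,g)(1-q)$. By Cauchy–Schwarz for the state $\rho_\omega$ and $(1-q)^2\le1-q$, each of the two terms has $|\rho_\omega(\cdot)|\le\sqrt{s_\omega}$, so $|\rho_\omega(\mathrm{Re}\,g)-\tilde a_g|\le2\sqrt{s_\omega}$. By (i), $\rho_\omega(\mathrm{Re}\,g)=\rho_\omega(g)\in\{0,1\}$ almost surely. So, almost surely on $\{s_\omega<\frac1{64}\}$,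
$$|\tilde a_g-\rho_\omega(g)|<\tfrac14,\qquad\rho_\omega(g)\in\{0,1\},$$
and in particular $P(\tilde a_g\in[\frac14,\frac34])\le p_s$.

## 11. A nearly constant functional along the random walk: end of the proof of Theorem B

Run the random walk on $\Lambda$ generated by $S$ for time $1/R_j$, starting at $1$. At the start $\rho_\omega(1)=1$. At the end the average of $\pi_{j,I_1}(g)$ is $e^{-\Delta_{I_1}/R_j}$, and by Property 2 its expectation at $\eta_j$ is at most $1-c\,\theta/L$. So $\rho_\omega(g)$ must have dropped from $1$ to $0$ with probability at least of order $1/L$. Since $\tilde a_g$ should change slowly along the walk and hardly ever visits $[\frac14,\frac34]$, it should not be able to drop.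

The obvious way to make this precise does not work. A single step $g\to gs$ changes $T(g)$ by an amount of order $\sqrt{R_j}$ (see (13) below), and there are about $1/R_j$ steps. Adding up absolute values gives $R_j^{-1/2}\to\infty$. What helps is that the walk is symmetric. Averaged over $s$, the first-order change is of order $R_j$, and the second-order change is of order $(\sqrt{R_j})^2=R_j$. So over time $1/R_j$ the mean change is bounded. It is even small if the quantity followed is a function $F_0(\tilde a_g)$ whose first two derivatives vanish outside $[\frac14,\frac34]$. The commuting copies $I_1,I_2,\dots$ allow us to realize powers of $\tilde a_g$, hence polynomials, as matrix coefficients of actual operators on $H_j$.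

**Step 7: the functional.** Fix $F_0\in C^\infty(\mathbf R)$, independent of everything else, with $0\le F_0\le1$, $F_0=0$ on $(-\infty,\frac14]$ and $F_0=1$ on $[\frac34,\infty)$. Let $C_0=1+\|F_0'\|_\infty+\|F_0''\|_\infty$. For $\varepsilon\in(0,1)$ choose a real polynomial $F(z)=\sum_{k\le D}f_kz^k$ with $|F^{(a)}-F_0^{(a)}|\le\varepsilon$ on $[-1,1]$ for $a=0,1,2$: approximate $F_0''$ to within $\frac\varepsilon2$ by a polynomial on $[-1,1]$ and integrate twice from $-1$, where $F_0$ and $F_0'$ vanish. For $g\in\Lambda$ write $T_i(g)=\pi_{j,I_i}(q_j(\mathrm{Re}\,g)q_j)$. For different $i$ these are commuting self-adjoint contractions. Let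
$$\hat F_j(g)=\sum_kf_k\langle T_1(g)\cdots T_k(g)\eta_j,\eta_j\rangle\in\mathbf R,\qquad\mathcal L\hat F_j(g)=\frac1d\sum_{s\in S}\big(\hat F_j(gs)-\hat F_j(g)\big).$$
Then $|\hat F_j|\le\sum_k|f_k|$, and by (12) $\lim_{\mathcal U}\hat F_j(g_j)=E\,F(\tilde a_g)$ for every sequence $g=(g_j)$ in $\Lambda$.

**Step 8: the functional hardly moves.** *Claim:*
$$\lim_{\mathcal U}\ \sup_{g\in\Lambda}\frac{|\mathcal L\hat F_j(g)|}{R_j}\le\varepsilon_1:=(2+2d)(\varepsilon+C_0p_s).$$

*Proof.* Take any sequence $g_j\in\Lambda$. The change of the cut-off element in one step is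
$$Y(s)=q_j\big(\mathrm{Re}(g_js)-\mathrm{Re}\,g_j\big)q_j=\tfrac12q_j\big(g_j(s-1)+(s^{-1}-1)g_j^{-1}\big)q_j .$$
By (9), and since $tf(t/R_j)^2\le2R_j$ for all $t\ge0$,
$$\|(s-1)q_j\|^2=\|q_j(2-s-s^{-1})q_j\|\le2d\|q_j\Delta q_j\|\le4dR_j .\tag{13}$$
So $Y(s)=2\sqrt{dR_j}\,\hat Y(s)$ with $\|\hat Y(s)\|\le1$. This is where the cutoff is needed. Write $Y_i=\pi_{j,I_i}(Y(s))$ and $\hat Y_i(s)=\pi_{j,I_i}(\hat Y(s))$. Since $T_i(g_js)=T_i(g_j)+Y_i$ and different copies commute,
$$\prod_{i\le k}T_i(g_js)-\prod_{i\le k}T_i(g_j)=\sum_{\emptyset\ne B\subset\{1,\dots,k\}}\ \prod_{i\in B}Y_i\prod_{i\notin B}T_i(g_j).$$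
We sort by $|B|$.

- $|B|\ge3$: the total contribution to $\mathcal L\hat F_j(g_j)$ is $O_{F,d}(R_j^{3/2})=o(R_j)$, because $R_j\to0$.
- $|B|=1$: here the average over $s$ enters linearly, and by symmetry of $S$, $\frac1d\sum_sY(s)=-\frac12q_j(g_j\Delta+\Delta g_j^{-1})q_j=-R_jZ$ with $\|Z\|\le2$, since $\|\Delta q_j\|\le2R_j$.
- $|B|=2$: $\frac1d\sum_sY_iY_{i'}=4R_j\sum_s\hat Y_i(s)\hat Y_{i'}(s)$.

For given $k$ there are $k$ sets with $|B|=1$ and $\binom k2$ with $|B|=2$, and by (12) all sets of the same size contribute the same in the limit. Divide by $R_j$ and take $\lim_{\mathcal U}$, regarding $Z$ and $\hat Y(s)$ as elements of $\mathfrak M$. Since $\sum_kf_kkz^{k-1}=F'(z)$ and $\sum_kf_k\binom k2z^{k-2}=\frac12F''(z)$,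
$$\lim_{\mathcal U}\frac{\mathcal L\hat F_j(g_j)}{R_j}=-E\big[F'(\tilde a_g)\rho_\omega(Z)\big]+2\sum_{s\in S}E\big[F''(\tilde a_g)\rho_\omega(\hat Y(s))^2\big].$$
Its modulus is at most $2E|F'(\tilde a_g)|+2dE|F''(\tilde a_g)|$. On $[-1,1]\setminus[\frac14,\frac34]$ the derivatives $F_0',F_0''$ vanish, so $|F'|,|F''|\le\varepsilon$. On $[\frac14,\frac34]$ they are $\le C_0$. By (iii), $\tilde a_g$ lies in $[\frac14,\frac34]$ with probability at most $p_s$, so the modulus is $\le\varepsilon_1$. Choosing $g_j$ that attain the supremum up to $R_j/j$ proves the claim. $\square$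

**Step 9: the heat flow.** This step integrates the claim over time $1/R_j$. Let $\mu$ be uniform on $S$ and $\mu_t=e^{-t}\sum_n\frac{t^n}{n!}\mu^{*n}$, the law of the continuous-time walk. As $\sum_g\mu(g)g=1-\Delta$, we have $\sum_g\mu_t(g)g=e^{-t}e^{t(1-\Delta)}=e^{-t\Delta}$ in $C^*(\Lambda)$. Let $\Phi_j(t)=\sum_g\mu_t(g)\hat F_j(g)$. Since $\frac d{dt}\mu_t=\mu_t*(\mu-\delta_1)$ in $\ell^1(\Lambda)$ and $\hat F_j$ is bounded, $\Phi_j'(t)=\sum_g\mu_t(g)\mathcal L\hat F_j(g)$, so $|\Phi_j'|\le\sup_g|\mathcal L\hat F_j(g)|$. Integrating over $[0,1/R_j]$, the claim gives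
$$\lim_{\mathcal U}\Phi_j(1/R_j)\ge\lim_{\mathcal U}\Phi_j(0)-\varepsilon_1.\tag{14}$$

**Step 10: the start.** Here we show that the functional begins near $1$. We have $\Phi_j(0)=\hat F_j(1)$ and $T(1)=q^2$, so $\lim_{\mathcal U}\Phi_j(0)=E\,F(\rho_\omega(q^2))$. As $q^2\ge2q-1$, $\rho_\omega(q^2)\ge1-2s_\omega\ge\frac34$ on $\{s_\omega<\frac1{64}\}$, and there $F\ge1-\varepsilon$. Elsewhere $F\ge-\varepsilon$. Thus $\lim_{\mathcal U}\Phi_j(0)\ge1-\varepsilon-p_s$.

**Step 11: the end.** Here we compare the functional with the honest matrix coefficient. For any sequence $g=(g_j)$, $F(\tilde a_g)\le\varepsilon+1_{\tilde a_g>1/4}$, and by (iii), almost surely on $\{s_\omega<\frac1{64}\}$, $\tilde a_g>\frac14$ forces $\rho_\omega(g)=1$. Since $\rho_\omega(g)\in\{0,1\}$ almost surely, (12) gives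
$$\lim_{\mathcal U}\hat F_j(g_j)=E\,F(\tilde a_g)\le\varepsilon+p_s+P(\rho_\omega(g)=1)=\varepsilon+p_s+\lim_{\mathcal U}\mathrm{Re}\langle\pi_{j,I_1}(g_j)\eta_j,\eta_j\rangle .$$
Taking $g_j$ that nearly attain the supremum, $\lim_{\mathcal U}\sup_g\big(\hat F_j(g)-\mathrm{Re}\langle\pi_{j,I_1}(g)\eta_j,\eta_j\rangle\big)\le\varepsilon+p_s$. Average over $g$ with respect to $\mu_{1/R_j}$. By Property 2, with $\eta_j$-probability at least $\frac\theta{10L}$ we have $\Delta_{I_1}\ge\frac{R_j}2$, where $e^{-\Delta_{I_1}/R_j}\le e^{-1/2}$. So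
$$\lim_{\mathcal U}\Phi_j(1/R_j)\le\lim_{\mathcal U}\langle e^{-\Delta_{I_1}/R_j}\eta_j,\eta_j\rangle+\varepsilon+p_s\le1-(1-e^{-1/2})\frac\theta{10L}+\varepsilon+p_s .$$

**Step 12: the contradiction.** Inserting Steps 10 and 11 in (14), $(1-e^{-1/2})\frac\theta{10L}\le2\varepsilon+2p_s+\varepsilon_1$. The data $L$, $\eta_j$, $\mathcal U$, $p_s$ were fixed before $\varepsilon$, so we may let $\varepsilon\to0$. With the bound for $p_s$ from (ii),
$$(1-e^{-1/2})\frac\theta{10L}\le\big(2+(2+2d)C_0\big)\frac{C_1}{\theta L^2}.$$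
This holds for every integer $L\ge\max(4,2/\theta)$, and $\theta,C_0,C_1,d$ do not depend on $L$. For large $L$ it is false. This contradiction proves Theorem B. $\blacksquare$

## 12. The classification: proof of Theorem C

The implication "$\Leftarrow$" was proved in Section 4.

**The implication "$\Rightarrow$".** Suppose that $G_\Lambda$ is Haagerup. Then $G_\Lambda$ is countable (Section 2), hence so is $\Lambda$. If $\Lambda$ is not locally finite, it has an infinite finitely generated subgroup $\Lambda'$. By Theorem B the infinite set $\Lambda'_{[0]}$ has relative (T) in the countable group $G_{\Lambda'}$, so $G_{\Lambda'}$ is not Haagerup by Fact 2. But $L\Lambda'\subset L\Lambda$ is $V$-invariant, so $G_{\Lambda'}\le G_\Lambda$, and the Haagerup property passes to subgroups. This is a contradiction. $\blacksquare$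

## 13. Subsets of $L\Lambda$ with relative (T): proof of Theorem D

**The implication "$\Leftarrow$".** If all $f\in Y$ are constant on the pieces of $\mathcal P$, then each $f$ is a product of $|\mathcal P|$ elements, one from each $\Lambda_I$ with $I\in\mathcal P$. The displacement of a vector under a product is at most the sum of the displacements under the factors, and each $\Lambda_I$ has relative (T) by Theorem B. So $Y$ has relative (T).

**The implication "$\Rightarrow$".** Here the function $\psi_0$ of Section 5 is exactly what is needed. By Schoenberg's theorem $e^{-\psi_0/j}$ is positive definite, with value $1$ at the identity, and it tends to $1$ pointwise, so its GNS vectors are almost invariant. If $Y\subset L\Lambda$ has relative (T), then $2-2e^{-\psi_0/j}\le1$ on $Y$ for some $j$, that is, $e^{-\psi_0/j}\ge\frac12$ on $Y$. So $\psi_0\le2k$ on $Y$ for some integer $k\geq 0$. Suppose some $f\in Y$ were non-constant on a cone $[w]$ with $|w|=k$. Then $f$ is non-constant on the cones of all $k+1$ prefixes of $w$, including $w$ and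 the empty word, and (2) gives $\psi_0(f)\ge2(k+1)$, a contradiction. So all $f\in Y$ are constant on each of the $2^k$ cones $[w]$ with $|w|=k$, and these form the required partition $\mathcal P$. $\blacksquare$
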